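# Keeping $\mathfrak b$ small while destroying MAD families made of few Borel pieces

## 1. Two theorems separating $\mathfrak b$ from $\mathfrak a_{\mathrm{Borel}}$

Let $\mathfrak b$ be the bounding number and $\mathfrak a$ the least size of a MAD family. Let $\mathfrak a_{\mathrm{closed}}$, $\mathfrak a_{\mathrm{Borel}}$, $\mathfrak a_{\Sigma^1_1}$ be the least number of closed, Borel, analytic subsets of $[\omega]^\omega$, respectively, whose union is a MAD family. Precise definitions follow in Section 2.

**Theorem A.** Assume CH and $2^{\aleph_1}=\aleph_2$. There is a ccc forcing that forces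
$$\mathfrak b=\aleph_1<\mathfrak a_{\Sigma^1_1}=\mathfrak a_{\mathrm{Borel}}=\mathfrak a_{\mathrm{closed}}=\mathfrak a=\mathfrak c=\aleph_2 .$$

**Theorem B.** Assume $\mathfrak b=\mathfrak c=\kappa$ and $2^\kappa=\kappa^+$. There is a ccc forcing that forces $\mathrm{MA}_{<\kappa}$, $\mathfrak b=\kappa$ and
$$\mathfrak a_{\Sigma^1_1}=\mathfrak a_{\mathrm{Borel}}=\mathfrak a_{\mathrm{closed}}=\mathfrak a=\mathfrak c=\kappa^+ .$$
In the extension there is no (boldface) $\boldsymbol\Sigma^1_2$ MAD family.

**Corollary C.** If ZFC is consistent, then so is ZFC together with $\mathfrak b<\mathfrak a_{\mathrm{Borel}}$. Moreover, for every regular uncountable $\kappa$ in a model of GCH there is a ccc extension satisfying $\mathfrak b=\kappa<\mathfrak a_{\Sigma^1_1}=\mathfrak a_{\mathrm{Borel}}=\mathfrak c=\kappa^+$ together with $\mathrm{MA}_{<\kappa}$ and the nonexistence of $\boldsymbol\Sigma^1_2$ MAD families.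

Theorem A is the case $\kappa=\aleph_1$ of Theorem B, because $\aleph_1\le\mathfrak b\le\mathfrak c$ and so CH gives $\mathfrak b=\mathfrak c=\aleph_1$. The question whether $\mathfrak b<\mathfrak a_{\mathrm{Borel}}$ is consistent comes from Jörg Brendle and Dilip Raghavan, "Bounding, splitting, and almost disjointness", arXiv:1211.5170 (2012). Corollary C says yes.

## 2. MAD families cut into definable pieces

Write $f\le^* g$ if $f(n)\le g(n)$ for all but finitely many $n$. So $d\not\le^* g$ means that $d(n)>g(n)$ for infinitely many $n$. The cardinal $\mathfrak b$ is the least size of a subset of $\langle\omega^\omega,\le^*\rangle$ with no upper bound. It is uncountable, since countably many $f_0,f_1,\dots$ are bounded by $n\mapsto\max_{i\le n}f_i(n)$. It is regular: if an unbounded family of size $\mathfrak b$ were a union of fewer than $\mathfrak b$ subfamilies, each of size less than $\mathfrak b$, we could bound each subfamily by a function and then bound these functions. Clearly $\mathfrak b\le\mathfrak c$.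

Two infinite sets $a,b\subseteq\omega$ are almost disjoint (a.d.) if $a\cap b$ is finite. A family $\mathscr A\subseteq[\omega]^\omega$ is a.d. if its members are pairwise almost disjoint. A MAD family is an infinite a.d. family $\mathscr A$ such that every $b\in[\omega]^\omega$ has infinite intersection with some member of $\mathscr A$. For an infinite a.d. family $\mathscr A$ let $I(\mathscr A)$ be the ideal generated by $\mathscr A$ and the finite sets: $Z\in I(\mathscr A)$ iff $Z\subseteq\bigcup\mathscr B\cup s$ for some finite $\mathscr B\subseteq\mathscr A$ and some finite $s$. This ideal is proper. If $\omega$ were almost covered by finitely many members of $\mathscr A$, any other member would meet one of them in an infinite set.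

**Example (branches).** Identify $\omega$ with the countable set $2^{<\omega}$. For $y\in2^\omega$ let $b_y=\{y{\restriction}n:n\in\omega\}$. Two different branches share only finitely many nodes, so $\mathscr A_{\mathrm{br}}=\{b_y:y\in2^\omega\}$ is a.d. It has size $\mathfrak c$, and yet it is a single closed set, being the image of the compact space $2^\omega$ under the continuous map $y\mapsto b_y$.

This is why $\mathfrak a_{\mathrm{Borel}}$ differs in kind from $\mathfrak a$: one piece may contribute continuum many sets. Subsets of $\omega$ are identified with points of $2^\omega$, and $[\omega]^\omega$ is Borel in $2^\omega$. Since singletons are closed, closed sets are Borel, and Borel sets are analytic,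
$$\mathfrak a_{\Sigma^1_1}\le\mathfrak a_{\mathrm{Borel}}\le\mathfrak a_{\mathrm{closed}}\le\mathfrak a\le\mathfrak c. \tag{1}$$
Thus Theorem B asks us to make $\mathfrak a_{\Sigma^1_1}$ as large as $\kappa^+=\mathfrak c$ while $\mathfrak b$ stays at $\kappa$.

Analytic sets will be handled through trees. A tree $T$ on $2\times\omega$ is a set of pairs $(s,u)\in2^n\times\omega^n$ ($n<\omega$) closed under restriction to smaller lengths. We let $[T]$ be its set of infinite branches $(y,z)$ and
$$p[T]=\{y\in2^\omega:\exists z\ (y,z)\in[T]\}.$$
A set $A\subseteq2^\omega$ is analytic iff $A=p[T]$ for some such $T$. For instance, let $T$ consist of the $(s,u)$ with $u$ strictly increasing and $s(u(i))=1$ whenever $u(i)<|s|$. A branch $(y,z)$ then consists of a set $y$ and an increasing sequence $z$ of elements of $y$, so $p[T]=[\omega]^\omega$.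

Throughout, filters on $\omega$ contain all cofinite sets, and $\max\emptyset=-1$. A set $B$ is a *pseudointersection* of a family if $B\subseteq^* X$ (that is, $B\setminus X$ is finite) for all $X$ in the family. A *P-point* is a nonprincipal ultrafilter $U$ such that every countable subset of $U$ has a pseudointersection in $U$. It is enough to have this for decreasing sequences $B_0\supseteq B_1\supseteq\cdots$ from $U$, as one sees by taking finite intersections.

## 3. Small families and the branch family, by hand

**Observation 1.** $\mathfrak b\le\mathfrak a$.

*Proof.* Let $\mathscr A$ be an infinite a.d. family of size less than $\mathfrak b$, and pick distinct $a_0,a_1,\dots\in\mathscr A$. The sets $a_n'=a_n\setminus\bigcup_{i<n}a_i$ are infinite and pairwise disjoint. For each $a\in\mathscr A\setminus\{a_n:n<\omega\}$ let $f_a(n)=\max(a\cap a_n')+1$. Let $f$ be a $\le^*$-bound of all these $f_a$, and choose $x_0<x_1<\cdots$ with $x_n\in a_n'$ and $x_n\geq f(n)$. Put $x=\{x_n:n<\omega\}$. If $a\in\mathscr A$ is not among the $a_n$, then $x_n\notin a$ as soon as $f_a(n)\le f(n)$, so $x\cap a$ is finite. Also $x\cap a_n\subseteq\{x_0,\dots,x_n\}$,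 since $x_m\in a_m'$ is outside $a_n$ for $m>n$. So $\mathscr A$ is not MAD. $\square$

The set $x$ was obtained from a function dominating all the $f_a$. To keep $\mathfrak b$ small we must avoid exactly such functions. Moreover, one closed piece can already supply $\mathfrak c$ many $f_a$. On the other hand, definable pieces can be easy to escape. For $\mathscr A_{\mathrm{br}}$, every branch contains at most one of the nodes $0^n{}^\frown1$, so $\{0^n{}^\frown 1:n<\omega\}$ is almost disjoint from all branches at once.

Here is a second way to escape $\mathscr A_{\mathrm{br}}$, the one that generalizes. Let $U$ be a P-point on $2^{<\omega}$ containing no $b_y$. For each $n$ the nodes of length less than $n$ and the cones above the nodes of length $n$ form a finite partition of $2^{<\omega}$, so exactly one cone at level $n$ is in $U$. These cones are nested, so they are the cones above $y{\restriction}n$ for one $y\in2^\omega$. Let $B\in U$ be a pseudointersection of these cones, and remove $b_y$ from $B$, which is allowed as $b_y\notin U$. If $z\ne y$, then $b_z$ misses the cone above $y{\restriction}n$ for some $n$, so $b_z\cap B$ is finite. And $b_y\cap B=\emptyset$.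 So a single $B\in U$ is almost disjoint from every branch.

## 4. Mathias forcing with an ultrafilter, and how a dominating real gets in

**Definition.** For a nonprincipal ultrafilter $U$, $M_U$ is the set of pairs $(s,B)$ with $s\in[\omega]^{<\omega}$, $B\in U$, $\max s<\min B$. The order is: $(t,C)\le(s,B)$ iff $s\subseteq t$, $C\subseteq B$ and $t\setminus s\subseteq B$.

Finitely many conditions with the same first coordinate have a common extension (intersect the second coordinates), so $M_U$ is $\sigma$-centered, hence ccc. Let $x=\bigcup\{s:(s,B)\in G\}$ be the generic set. It is infinite, since from $(s,B)$ we may pass to $(s\cup\{k\},B\setminus(k+1))$ with $k\in B$. It satisfies $x\subseteq^*B$ for every $B\in U$, since $(s,C)$ may be extended to $(s,C\cap B)$, and this forces $x\setminus s\subseteq B$.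

The natural plan is now this. Given an infinite a.d. family $\mathscr A$, take an ultrafilter $U$ disjoint from $I(\mathscr A)$ and force with $M_U$. For each $a\in\mathscr A$ we have $\omega\setminus a\in U$, so $x\cap a$ is finite, and $\mathscr A$ is no longer maximal. Iterate $\kappa^+$ times to treat all families. This plan stops at two points.

The first: if $\mathscr A$ is a union of Borel sets, the sets with the same Borel codes acquire new members in later models, and nothing yet makes $x$ almost disjoint from those.

The second: $M_U$ may ruin $\mathfrak b$.

**Observation 2.** If the nonprincipal ultrafilter $U$ is not a P-point, then $M_U$ adds a function that $\le^*$-dominates all ground model functions.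

*Proof.* Let $B_0\supseteq B_1\supseteq\cdots$ be in $U$ without a pseudointersection in $U$. In the extension let $g(n)=\min\{j\in x\cap B_n:j\ge n\}$, which exists as $x\subseteq^*B_n$ and $x$ is infinite. Let $d\in\omega^\omega$ be in the ground model and put $P=\bigcup_n\{k\in B_n:k<d(n)\}$. If $i\ge n$ then $B_i\subseteq B_n$, so every element of $P\setminus B_n$ is below some $d(i)$ with $i<n$. Hence $P$ is a pseudointersection of the $B_n$, and so $P\notin U$. Therefore $\omega\setminus P\in U$ and $x\cap P\subseteq k$ for some $k\in\omega$. If $n\ge k$, then $g(n)\ge k$ and $g(n)\in x\cap B_n$, so $g(n)\notin P$, which means $g(n)\ge d(n)$. $\square$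

A careless choice of $U$ really can run into this. Let $a_n'$ be as in Observation 1, split $\omega$ into infinitely many infinite sets $N_0,N_1,\dots$, and put $b_k=\bigcup_{n\in N_k}a_n'$. The $b_k$ are pairwise disjoint. None is in $I(\mathscr A)$, because a finite $\mathscr B\subseteq\mathscr A$ omits some $a_n$ with $n\in N_k$, and then $a_n'\subseteq b_k$ is almost disjoint from $\bigcup\mathscr B$. Let $U_k$ be an ultrafilter extending the filter $\{X:b_k\setminus X\in I(\mathscr A)\}$. It contains $b_k$ and the complements of all members of $I(\mathscr A)$. Fix a nonprincipal ultrafilter $\mathcal V$ on $\omega$ and let $U=\{X:\{k:X\cap b_k\in U_k\}\in\mathcal V\}$. This is an ultrafilter disjoint from $I(\mathscr A)$, and it contains $\bigcup_{k\ge m}b_k$ for all $m$. A pseudointersection of these sets meets each $b_k$ in a finite set, so it is not in $U$. Thus $U$ is not a P-point.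

So P-points are needed to avoid dominating reals. We shall see in Section 5 that they also cure the first difficulty. To control $\mathfrak b$ we shall need a stronger property of $U$, isolated in Section 6.

## 5. P-points, analytic almost disjoint families, and later members

**Lemma 3.** Let $U$ be a P-point and $A\subseteq[\omega]^\omega$ an analytic a.d. family with $A\cap U=\emptyset$. Then there is $B\in U$ such that $a\cap B$ is finite for all $a\in A$.

*Proof.* Let $A=p[T]$. For a subtree $S$ of $T$ and $\sigma\in S$ let $S_\sigma$ be the set of $\tau\in S$ comparable with $\sigma$. Call $A'\subseteq A$ *small* if some $B\in U$ is almost disjoint from every member of $A'$. Subsets of small sets are small. Countable unions of small sets are small: if $B_n$ witnesses that $A_n$ is small, a pseudointersection $B\in U$ of the $B_n$ witnesses that $\bigcup_nA_n$ is small. Assume that $A$ is not small; we look for a contradiction.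

**Step 1.** *We prune the tree so that no part of it is small.* Let $T'=\{\sigma\in T:p[T_\sigma]\text{ is not small}\}$. If $\sigma\subseteq\tau$ then $p[T_\tau]\subseteq p[T_\sigma]$, so $T'$ is a tree, and it contains the root. Let $\sigma\in T'$. If $y\in p[T_\sigma]$ is witnessed by the branch $(y,z)$ and $y\notin p[T'_\sigma]$, then some initial segment $\tau$ of $(y,z)$ lies in $T\setminus T'$. Thus
$$p[T_\sigma]\setminus p[T'_\sigma]\subseteq\bigcup\{p[T_\tau]:\tau\in T\setminus T'\},$$
and the right side is a countable union of small sets. As $p[T_\sigma]$ is not small, $p[T'_\sigma]$ is not small.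

**Step 2.** *We extract members of $U$.* For $\sigma\in T'$ let $E_\sigma=\bigcup p[T'_\sigma]\subseteq\omega$. Then $E_\sigma\in U$. Otherwise $\omega\setminus E_\sigma\in U$ would be disjoint from all members of $p[T'_\sigma]$, which would be small.

**Step 3.** *We find two incompatible starting nodes.* The set $p[T']$ has at least two elements. Otherwise $p[T']\subseteq\{a\}$ for some $a\in A$ (note $A\neq\emptyset$, as $\emptyset$ is small), and $\omega\setminus a\in U$ would witness that $p[T']$ is small. Taking long enough initial segments of branches witnessing two elements, we get $\sigma_0,\sigma_0'\in T'$ with incompatible first coordinates.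

**Step 4.** *We grow two branches with infinite intersection.* Given $\sigma_n,\sigma_n'\in T'$, the set $E_{\sigma_n}\cap E_{\sigma_n'}\in U$ is infinite. Pick $k_n$ in it, larger than $|\sigma_n|$, $|\sigma_n'|$ and (if $n>0$) $k_{n-1}$. By definition of $E$ there are a branch of $T'_{\sigma_n}$ and a branch of $T'_{\sigma_n'}$ whose first coordinates contain $k_n$ as an element. Let $\sigma_{n+1},\sigma_{n+1}'$ be initial segments of these branches of length greater than $k_n$. They lie in $T'$ and extend $\sigma_n,\sigma_n'$. In the limit we get branches of $T'$ with first coordinates $y\ne y'$ in $A$ and $\{k_n:n<\omega\}\subseteq y\cap y'$. This contradicts almost disjointness. $\square$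

The next lemma transfers the conclusion to members that appear later. It is a special case of Mostowski absoluteness, and the proof is short.

**Lemma 4.** Let $M\subseteq W$ be transitive models of ZFC with the same ordinals, and let $T\in M$ be a tree on $2\times\omega$. Then:

1. $p[T]^M=p[T]^W\cap M$;
2. if $B\in M$ and in $M$ every $y\in p[T]$ has $y\cap B$ finite, then in $W$ every $y\in p[T]$ has $y\cap B$ finite.

*Proof.* A tree $S\in M$ of finite sequences has an infinite branch in $M$ iff it has one in $W$. A branch in $M$ is a branch in $W$. If there is none in $M$, then $M$ contains a function from $S$ to the ordinals that strictly decreases along proper extension, and this function rules out branches in $W$.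

For (1), apply this for $y\in M$ to $\{u:(y{\restriction}|u|,u)\in T\}$, which has a branch iff $y\in p[T]$. For (2), apply it to the tree of all $(s,u,w)$ of common length such that $(s,u)\in T$, $w$ is strictly increasing with values in $B$, and $s(w(i))=1$ whenever $w(i)<|s|$. A branch $(y,z,w)$ consists of a branch $(y,z)$ of $T$ and an increasing enumeration $w$ of infinitely many elements of $y\cap B$. So this tree has a branch iff some $y\in p[T]$ has $y\cap B$ infinite. $\square$

Together: suppose that in $M$ we have a P-point $U$ disjoint from an a.d. family $p[T]$, and we force with $M_U$. Lemma 3 gives $B\in U$ almost disjoint from $p[T]$ in $M$. By Lemma 4, $B$ is almost disjoint from all members of $p[T]$ in every later model. As $x\subseteq^*B$, so is $x$. The first difficulty is gone once $U$ is a P-point.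

## 6. Names for reals as tests

We will not try to keep all ground model functions unbounded together by hand. We fix a well-ordered witness and protect it. From here to the end of Section 9 the following hypothesis is in force.

**(H)** $\kappa$ is regular uncountable, and $D=\{d_\xi:\xi<\kappa\}\subseteq\omega^\omega$ is $\le^*$-increasing and unbounded.

For example, under CH such a $D$ with $\kappa=\aleph_1$ is obtained from an enumeration $\{f_\xi:\xi<\omega_1\}$ of $\omega^\omega$ by letting $d_\xi$ be a bound of $\{f_\xi\}\cup\{d_\eta:\eta<\xi\}$.

**Lemma 5.** Under (H), if $\lambda<\kappa$ and $g_j\in\omega^\omega$ for $j<\lambda$, there is one $d\in D$ with $d\not\le^*g_j$ for all $j<\lambda$. Also, every countable subset of $D$ has a $\le^*$-upper bound in $D$.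

*Proof.* Choose $\xi_j$ with $d_{\xi_j}\not\le^*g_j$. Since $D$ is increasing, $d_\xi\not\le^*g_j$ for every $\xi\ge\xi_j$. Take $\xi=\sup_j\xi_j<\kappa$. The second part holds since $\kappa$ is regular uncountable. $\square$

Now consider an $M_U$-name $\dot x$ for a function. Below a condition with first coordinate $s$, the value $\dot x(n)$ is decided by adding suitable finite sets $t$ to $s$. This leads to the following definition.

**Definition.** A *test* is a sequence $\langle X_n,v_n:n<\omega\rangle$ with $X_n\subseteq[\omega]^{<\omega}\setminus\{\emptyset\}$ and $v_n:X_n\to\omega$. We say that *$D$ catches tests over $U$* if for every test satisfying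
$$\text{for all }n\text{ and all }B\in U\text{ there is }t\in X_n\text{ with }t\subseteq B \tag{2}$$
there is $d\in D$ such that
$$\text{for all }B\in U\text{ and }m\text{ there are }n\ge m\text{ and }t\in X_n\text{ with }t\subseteq B\text{ and }v_n(t)<d(n). \tag{3}$$

**Example.** Let $B_0\supseteq B_1\supseteq\cdots$ be in $U$, $X_n=\{\{k\}:k\in B_n\}$, $v_n(\{k\})=k$. Then (2) says that every $B\in U$ meets every $B_n$, which is true. Condition (3) says that for each $m$ the set $\bigcup_{n\ge m}\{k\in B_n:k<d(n)\}$ meets every $B\in U$. These are the sets $P$ from Observation 2.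

**Lemma 6.** Assume (H), and let $U$ be a nonprincipal ultrafilter such that $D$ catches tests over $U$. Then $U$ is a P-point, and $M_U$ forces that $D$ is unbounded.

*Proof.* **Step 1.** *$U$ is a P-point.* Let $B_0\supseteq B_1\supseteq\cdots$ be in $U$, and let $d$ be as in (3) for the test in the example. The set $P=\bigcup_n\{k\in B_n:k<d(n)\}$ meets every $B\in U$, so $P\in U$. As in Observation 2, every element of $P\setminus B_n$ is below some $d(i)$ with $i<n$, so $P\setminus B_n$ is finite.

**Step 2.** *We turn a name into countably many tests.* Let $\dot x$ be a name for an element of $\omega^\omega$. For $s\in[\omega]^{<\omega}$ let $X_n^s$ be the set of nonempty finite $t\subseteq\omega\setminus(\max s+1)$ such that for some $C\in U$ the pair $(s\cup t,C)$ is a condition deciding $\dot x(n)$. Let $v_n^s(t)$ be the decided value. It does not depend on $C$, because conditions with the same first coordinate are compatible. This test satisfies (2). Indeed, given $B\in U$, the condition $(s,B\setminus(\max s+1))$ has an extension deciding $\dot x(n)$. Adding one more element of its second coordinate to the first, if necessary, we may assume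 that its first coordinate is $s\cup t$ with $t\ne\emptyset$. Then $t\in X_n^s$ and $t\subseteq B$.

**Step 3.** *One $d$ for all tests.* Let $d^s\in D$ be given by (3) for $\langle X_n^s,v_n^s\rangle$. By Lemma 5 let $d\in D$ be a $\le^*$-bound of the countably many $d^s$. We claim that $d\not\le^*\dot x$ is forced. Otherwise there are $(s,B)$ and $m$ with $(s,B)\Vdash\forall n\ge m\ d(n)\le\dot x(n)$. Increasing $m$, assume $d^s(n)\le d(n)$ for $n\ge m$. By (3) pick $n\ge m$ and $t\in X_n^s$ with $t\subseteq B$ and $v_n^s(t)<d^s(n)\le d(n)$, and let $C$ witness $t\in X_n^s$. Then $(s\cup t,(B\cap C)\setminus(\max t+1))$ extends both $(s,B)$ and $(s\cup t,C)$. So it forces $\dot x(n)=v_n^s(t)<d(n)$, a contradiction. $\square$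

What remains for one step of the iteration is to construct, for a given $\mathscr A$, an ultrafilter $U$ disjoint from $I(\mathscr A)$ such that $D$ catches tests over $U$.

## 7. $\kappa$-small filters and what compactness gives

Fix an infinite a.d. family $\mathscr A$ and write $I=I(\mathscr A)$. We want to build $U$ as an increasing union of $\kappa$ filters disjoint from $I$, meeting one test at each step. The filters on the way must be thin enough for Lemma 5 to apply, but they must be allowed to contain many sets.

**Definition.** A filter is *$\kappa$-small* if it is a union of fewer than $\kappa$ compact subsets of $2^\omega$.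

We allow a generated filter to be improper for the moment. If it is disjoint from $I$ it is proper, since $\emptyset\in I$. The cofinite filter is $\kappa$-small, as a countable union of singletons. An increasing union of fewer than $\kappa$ many $\kappa$-small filters is $\kappa$-small, by regularity of $\kappa$. Let $F=\bigcup_{j<\lambda}C_j$ with $\lambda<\kappa$ and $C_j$ compact, and let $\mathcal C\subseteq2^\omega$ be compact and nonempty. The filter generated by $F\cup\mathcal C$ is the union over $j<\lambda$ and $1\le k<\omega$ of the sets
$$\{Z:\exists Y\in C_j\ \exists E_1,\dots,E_k\in\mathcal C\quad Y\cap E_1\cap\dots\cap E_k\subseteq Z\}.$$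
Each of these is a projection of a compact set, so this filter is $\kappa$-small. Adding compact sets one after another and taking a union, the same holds for countably many compact sets. In particular, adding one set $X$ (that is, $\mathcal C=\{X\}$) keeps a filter $\kappa$-small.

A *$k$-partition* of a set $S$ is a sequence $(P_1,\dots,P_k)$ of pairwise disjoint, possibly empty, sets with union $S$.

**Lemma 7.** Let $F$ be a filter with $F\cap I=\emptyset$, $Y\in F$, $a\in I$, and let $(P_1,\dots,P_k)$, $k\ge1$, be a $k$-partition of $Y\setminus a$. Then for some $i$ the filter generated by $F\cup\{P_i\}$ is disjoint from $I$.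

*Proof.* Otherwise for each $i$ there is $Y_i\in F$ with $Y_i\cap P_i\in I$. Then $Y\cap\bigcap_iY_i\subseteq a\cup\bigcup_i(Y_i\cap P_i)\in I$, so a member of $F$ is in $I$, a contradiction. $\square$

For a test, $d\in\omega^\omega$ and $m\in\omega$ put
$$Z^d_m=\bigcup_{n\ge m}\{t\in X_n:v_n(t)<d(n)\},\qquad \mathcal G^d_m=\{B\subseteq\omega:\text{no }t\in Z^d_m\text{ satisfies }t\subseteq B\}.$$
Condition (3) for $d$ says exactly that $U\cap\mathcal G^d_m=\emptyset$ for all $m$. The set $\mathcal G^d_m$ is closed in $2^\omega$, since containing a given finite $t$ is an open property, so it is compact. It contains $\emptyset$ because $\emptyset\notin X_n$, it is closed under subsets, and it increases with $m$. For instance, if $X_n=\{\{k\}:k\ge n\}$ and $v_n(\{k\})=k$, then $\mathcal G^d_m$ consists of the sets disjoint from all intervals $[n,d(n))$, $n\ge m$.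

So the task at one step is as follows. Given a $\kappa$-small $F$ disjoint from $I$ and a test, either spoil (2) by adding a set $B$ that contains no member of some $X_n$, or find $d\in D$ such that all $\omega\setminus B$, $B\in\bigcup_m\mathcal G^d_m$, can be added without meeting $I$. Suppose spoiling is impossible.

**(a)** *If $Y\in F$, $a\in I$ and $n\ge1$, then for every $n$-partition of $Y\setminus a$ some piece contains a member of $X_n$ as a subset.* Indeed, by Lemma 7 some piece $P_i$ can be added to $F$ keeping it disjoint from $I$ (and $\kappa$-small). If no piece contained a member of $X_n$, then adding $P_i$ would spoil (2).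

Compactness bounds the values here. Write $F=\bigcup_{j<\lambda}C_j$ as above, fix $a\in I$, $j<\lambda$, $n\ge1$, and let $K$ be the compact set of all $(Y,P_1,\dots,P_n)$ with $Y\in C_j$ and $(P_1,\dots,P_n)$ an $n$-partition of $Y\setminus a$. The sets
$$O_N=\{(Y,\vec P)\in K:\exists i\ \exists t\in X_n\ (t\subseteq P_i,\ v_n(t)<N)\}$$
are open in $K$, increase with $N$, and cover $K$ by (a). So there is $g_{j,a}(n)$ with $K=O_{g_{j,a}(n)}$. Set $g_{j,a}(0)=0$.

**(b)** *For every $a\in I$ there is $d\in D$ such that*

$(\star)_{d,a}$: *for all $Y\in F$, $k\ge1$, $m\in\omega$ and every $k$-partition of $Y\setminus a$, some piece contains a $t\in Z^d_m$ as a subset.*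

By Lemma 5 take $d\in D$ with $d\not\le^*g_{j,a}$ for all $j<\lambda$. Given $Y\in C_j$, $k$, $m$ and a $k$-partition, choose $n\ge\max(m,k)$ with $d(n)>g_{j,a}(n)$, and make the $k$-partition an $n$-partition by adding empty pieces. Some piece contains $t\in X_n$ with $v_n(t)<g_{j,a}(n)<d(n)$, so $t\in Z^d_m$. As $t\ne\emptyset$, this piece is one of the original ones.

Now let $F^d$ be the filter generated by $F\cup\bigcup_m\{\omega\setminus B:B\in\mathcal G^d_m\}$. It is $\kappa$-small, since $\{\omega\setminus B:B\in\mathcal G^d_m\}$ is compact for each $m$.

**(c)** *If $F^d\cap I\ne\emptyset$, there are $Y\in F$, a finite $\mathscr B\subseteq\mathscr A$, $m\in\omega$, $k\ge1$ and $B_1,\dots,B_k\in\mathcal G^d_m$ with $Y\subseteq\bigcup\mathscr B\cup B_1\cup\dots\cup B_k$.* Some $Y\cap\bigcap_l(\omega\setminus B_l)$ is covered by a finite $\bigcup\mathscr B$ and a finite set. We may take all $B_l$ in one $\mathcal G^d_m$ since $\mathcal G_m^d$ increases with $m$, we may take $k\ge1$ since $\emptyset\in\mathcal G^d_m$, and the finite error is removed from $Y$, which stays in $F$.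

**Where compactness alone succeeds, and where it stops.** Suppose one $d$ satisfies $(\star)_{d,a}$ for all $a\in I$. Then $F^d\cap I=\emptyset$ and we are done. Otherwise take $Y,\mathscr B,B_1,\dots,B_k$ as in (c), put $a=\bigcup\mathscr B$, and partition $Y\setminus a$ into pieces $Q_l\subseteq B_l$. No piece contains a member of $Z^d_m$, against $(\star)_{d,a}$. Such a $d$ exists when $I$ itself is a union of fewer than $\kappa$ compact sets $L_i$: let $a$ range over $L_i$ in the definition of $K$, get functions $g_{j,i}$, fewer than $\kappa$ of them, and apply Lemma 5. This covers $\mathscr A_{\mathrm{br}}$, where $I$ is the union over $k$ and over finite $s\subseteq 2^{<\omega}$ of the compact sets $\{Z:\exists y_1,\dots,y_k\ Z\subseteq b_{y_1}\cup\dots\cup b_{y_k}\cup s\}$. For a general $\mathscr A$, however, the functions $g_{j,a}$ depend on $a\in I$, and $I$ may have $\kappa$ or more members. Lemma 5 handles only fewer than $\kappa$ functions. What we have is "for all $a$ there is $d$", and what we need is "there is $d$ for all $a$".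

## 8. Moving a failure to new members of $\mathscr A$

The way around uses almost disjointness once more. Suppose every $d\in D$ fails. By (c) each failure is supported by *finitely many* members of $\mathscr A$. Choose $d^0,d^1,\dots$ one after another, each good for the union of all members of $\mathscr A$ used so far. Then the failure of $d^i$ must take place on finitely many *new* members, and on the set $e_i$ that they cover, $d^i$ actually does well. A single $d\in D$ above all $d^i$ does well on all the $e_i$. But $d$ also fails, on the finitely many members in some $\mathscr B$, and for some $i$ the set $e_i$ is almost disjoint from all of these.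

**Lemma 8.** Assume (H), and let $F$ be a $\kappa$-small filter with $F\cap I=\emptyset$ and $\langle X_n,v_n:n<\omega\rangle$ a test. There is a $\kappa$-small filter $F'\supseteq F$ with $F'\cap I=\emptyset$ such that one of the following holds:

1. for some $B\in F'$ and some $n$, no $t\in X_n$ satisfies $t\subseteq B$;
2. for some $d\in D$, $\{\omega\setminus B:B\in\mathcal G^d_m\}\subseteq F'$ for all $m$.

*Proof.* Assume that no $F'$ as in (1) exists. Then (a), (b), (c) of Section 7 are available. It suffices to find $d\in D$ with $F^d\cap I=\emptyset$, since then $F'=F^d$ is as in (2). Suppose there is none.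

**Step 1.** *We choose the $d^i$ and record where they fail.* We define finite $\mathscr A_i\subseteq\mathscr A$ with $\mathscr A_0=\emptyset$, and put $c_i=\bigcup\mathscr A_i\in I$. Given $\mathscr A_i$, choose by (b) some $d^i\in D$ with $(\star)_{d^i,c_i}$. By (c), applied to $d^i$, choose $Y_i\in F$, a finite $\mathscr B_i\subseteq\mathscr A$, $m_i$, $k_i\ge1$ and $B^i_1,\dots,B^i_{k_i}\in\mathcal G^{d^i}_{m_i}$ with
$$Y_i\subseteq\bigcup\mathscr B_i\cup\bigcup_{l\le k_i}B^i_l .$$
Put $\mathscr A_{i+1}=\mathscr A_i\cup\mathscr B_i$ and $e_i=\bigcup(\mathscr B_i\setminus\mathscr A_i)\setminus c_i$. A point of $Y_i\setminus c_i$ that lies in a member of $\mathscr B_i$ lies in one outside $\mathscr A_i$, hence in $e_i$. So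
$$Y_i\setminus c_i\subseteq e_i\cup\bigcup_{l\le k_i}B^i_l. \tag{4}$$

**Step 2.** *We show that $d^i$ does well on $e_i$. Precisely:*

**(d)** *For every $i$, $Y\in F$, $k\ge1$, $m$ and every $k$-partition $(Q_1,\dots,Q_k)$ of $Y\cap e_i$, some $Q_l$ contains a $t\in Z^{d^i}_m$ as a subset.*

Let $m'=\max(m,m_i)$. By (4), the set $((Y\cap Y_i)\setminus c_i)\setminus e_i$ can be partitioned into $k_i$ pieces contained in $B^i_1,\dots,B^i_{k_i}$ respectively. Since $e_i\cap c_i=\emptyset$, these pieces together with $Q_1\cap Y_i,\dots,Q_k\cap Y_i$ form a $(k+k_i)$-partition of $(Y\cap Y_i)\setminus c_i$. By $(\star)_{d^i,c_i}$ some piece contains a $t\in Z^{d^i}_{m'}\subseteq Z^{d^i}_m\cap Z^{d^i}_{m_i}$. Because $t\in Z^{d^i}_{m_i}$, this piece is not contained in any $B^i_l\in\mathcal G^{d^i}_{m_i}$. So it is some $Q_l\cap Y_i$, and $t\subseteq Q_l$.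

**Step 3.** *One $d$ above all the $d^i$, and an $e_i$ that its failure cannot reach.* By Lemma 5 let $d\in D$ with $d^i\le^*d$ for all $i$. By assumption $F^d\cap I\ne\emptyset$, so fix $Y,\mathscr B,m,k,B_1,\dots,B_k$ as in (c) for $d$. The sets $\mathscr B_i\setminus\mathscr A_i$ are pairwise disjoint, because $\mathscr B_j\subseteq\mathscr A_{j+1}\subseteq\mathscr A_i$ for $j<i$. As $\mathscr B$ is finite, there is $i$ with $(\mathscr B_i\setminus\mathscr A_i)\cap\mathscr B=\emptyset$. For this $i$ the set $h=e_i\cap\bigcup\mathscr B$ is finite, by almost disjointness. Hence $Y'=Y\setminus h\in F$, and $Y'\cap e_i$ misses $\bigcup\mathscr B$, so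
$$Y'\cap e_i\subseteq B_1\cup\dots\cup B_k .$$

**Step 4.** *The contradiction.* Choose $m'\ge m$ with $d^i(n)\le d(n)$ for all $n\ge m'$. Then $Z^{d^i}_{m'}\subseteq Z^d_m$. Take a $k$-partition $(Q_1,\dots,Q_k)$ of $Y'\cap e_i$ with $Q_l\subseteq B_l$. By (d), applied to $Y'$ and $m'$, some $Q_l\subseteq B_l$ contains a $t\in Z^{d^i}_{m'}\subseteq Z^d_m$. This contradicts $B_l\in\mathcal G^d_m$. $\square$

**Proposition 9.** Assume (H) and $\mathfrak c=\kappa$, and let $\mathscr A$ be an infinite a.d. family. There is a P-point $U$ with $U\cap I(\mathscr A)=\emptyset$ such that $D$ catches tests over $U$. Consequently $M_U$ forces that $D$ is unbounded.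

*Proof.* There are $\mathfrak c=\kappa$ subsets of $\omega$ and $\kappa$ tests. Enumerate all of these objects in type $\kappa$. Build an increasing chain $\langle F_\gamma:\gamma<\kappa\rangle$ of $\kappa$-small filters disjoint from $I$, starting with the cofinite filter (disjoint from $I$ as $I$ is a proper ideal containing the finite sets) and taking unions at limits. If the $\gamma$-th object is a set $X\subseteq\omega$, let $F_{\gamma+1}$ be generated by $F_\gamma$ and one of $X,\omega\setminus X$ and be disjoint from $I$. This is possible by Lemma 7 with $Y=\omega$, $a=\emptyset$ and the partition $(X,\omega\setminus X)$. If it is a test, let $F_{\gamma+1}$ be the $F'$ of Lemma 8.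

Then $U=\bigcup_{\gamma<\kappa}F_\gamma$ is an ultrafilter disjoint from $I$, and it is nonprincipal since it contains the cofinite sets. If a test satisfies (2), alternative (1) of Lemma 8 did not occur at its step, since the $B$ there is in $U$. So for some $d\in D$ we have $\omega\setminus B\in U$ for all $B\in\mathcal G^d_m$ and all $m$. Hence $U\cap\mathcal G^d_m=\emptyset$ for all $m$, which is (3). So $D$ catches tests over $U$, and Lemma 6 gives the rest. $\square$

## 9. Keeping $D$ unbounded at the other steps

Besides the $M_U$, the iteration will use small posets to get $\mathrm{MA}_{<\kappa}$, and it must pass limit stages.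

**Lemma 10.** Assume (H). If $|Q|<\kappa$, then $Q$ forces that $D$ is unbounded.

*Proof.* Let $\dot x$ be a name for an element of $\omega^\omega$. For $q\in Q$ let $g_q(n)=\min\{v:\exists r\le q\ r\Vdash\dot x(n)=v\}$. By Lemma 5 pick $d\in D$ with $d\not\le^*g_q$ for all $q\in Q$. If $q\Vdash\forall n\ge m\ d(n)\le\dot x(n)$, take $n\ge m$ with $d(n)>g_q(n)$ and $r\le q$ forcing $\dot x(n)=g_q(n)<d(n)$, a contradiction. $\square$

**Lemma 11.** Assume (H). Let $\langle P_\alpha:\alpha\le\delta\rangle$ be a finite support iteration of ccc forcings, $\delta$ a limit, such that each $P_\alpha$ with $\alpha<\delta$ forces that $D$ is unbounded. Then so does $P_\delta$.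

*Proof.* Recall that finite support iterations of ccc forcings are ccc. If $\mathrm{cf}(\delta)>\omega$, a real of $V^{P_\delta}$ has a name using countably many conditions, each with finite support, so it lies in some $V^{P_\alpha}$ with $\alpha<\delta$ and does not bound $D$. So let $\delta_n\nearrow\delta$ ($n<\omega$), and let $\dot x$ be a $P_\delta$-name for an element of $\omega^\omega$.

**Step 1.** *We approximate $\dot x$ in each intermediate model.* In $V[G_{\delta_n}]$ let $R_n=\{r\in P_\delta:r{\restriction}\delta_n\in G_{\delta_n}\}$ and
$$x_n(k)=\min\{v:\exists r\in R_n\ \ r\Vdash_{P_\delta}\dot x(k)=v\}.$$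
This is defined: any $p'\in P_{\delta_n}$, viewed as a condition in $P_\delta$, has an extension $r$ deciding $\dot x(k)$, and $r{\restriction}\delta_n\le p'$. So the set of restrictions of conditions deciding $\dot x(k)$ is dense in $P_{\delta_n}$.

**Step 2.** *One $d$ for all approximations.* As $D$ is unbounded in $V[G_{\delta_n}]$, there is $\xi_n<\kappa$ with $d_{\xi_n}\not\le^*x_n$. By ccc, there are in $V$ only countably many possible values for the $\xi_n$ ($n<\omega$). Let $\xi<\kappa$ bound all of them and put $d=d_\xi$. As $D$ is increasing, $P_{\delta_n}$ forces $d\not\le^*x_n$, for each $n$.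

**Step 3.** *$d\not\le^*\dot x$ is forced.* Otherwise $p\Vdash_{P_\delta}\forall k\ge m\ d(k)\le\dot x(k)$ for some $p$ and $m$. By finite support $p\in P_{\delta_n}$ for some $n$. Let $p\in G_{\delta_n}$, pick $k\ge m$ with $d(k)>x_n(k)$, and $r\in R_n$ forcing $\dot x(k)=x_n(k)$. Since $p$ and $r{\restriction}\delta_n$ are in $G_{\delta_n}$, they have a common extension $q\in P_{\delta_n}$. Then $q\cup r{\restriction}[\delta_n,\delta)$ extends both $p$ and $r$, so it forces $\dot x(k)<d(k)$, a contradiction. $\square$

## 10. The iteration of length $\kappa^+$

Assume $\mathfrak b=\mathfrak c=\kappa$ and $2^\kappa=\kappa^+$. Then $\kappa$ is regular uncountable, as $\mathfrak b$ is, and $\kappa^{\aleph_0}=\mathfrak c^{\aleph_0}=\kappa$. Enumerate $\omega^\omega=\{f_\xi:\xi<\kappa\}$ and recursively let $d_\xi$ be a $\le^*$-bound of $\{d_\eta:\eta<\xi\}\cup\{f_\xi\}$, which exists as $\mathfrak b=\kappa$. Then $D=\{d_\xi:\xi<\kappa\}$ is $\le^*$-increasing and dominating, so (H) holds.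

We define a finite support iteration $\langle P_\alpha,\dot Q_\alpha:\alpha<\kappa^+\rangle$ of ccc forcings. Each $\dot Q_\alpha$ is forced to be a poset whose underlying set is a nonzero ordinal $\le\kappa$, with $0$ as largest element. Conditions $p\in P_\alpha$ satisfy $p{\restriction}\beta\Vdash p(\beta)\in\dot Q_\beta$ for $\beta<\alpha$, and $\mathrm{supp}(p)=\{\beta:p(\beta)\ne\check0\}$ is finite. Write $V_\alpha=V^{P_\alpha}$.

**Step 1.** *Small dense sets, for counting names.* For $\alpha\le\kappa^+$ let $P^*_\alpha$ be the set of $p\in P_\alpha$ such that for each $\beta\in\mathrm{supp}(p)$, $p(\beta)$ is the canonical name $\check\eta$ of an ordinal $\eta<\kappa$. By induction on $\alpha$, $P^*_\alpha$ is dense in $P_\alpha$. For $\alpha=\beta+1$ and $p\in P_\alpha$, choose $q'\le p{\restriction}\beta$ deciding $p(\beta)$ to be some $\eta$, then $q''\le q'$ in $P^*_\beta$. The condition $q''{}^\frown\check\eta$ is in $P^*_{\beta+1}$ and extends $p$. At a limit $\alpha$, the support of $p$ is contained in some $\beta<\alpha$ and we use the density of $P^*_\beta$. Moreover $|P^*_\alpha|\le|[\alpha\times\kappa]^{<\omega}|\cdot\aleph_0$. This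 is at most $\kappa$ for $\alpha<\kappa^+$ and at most $\kappa^+$ for $\alpha=\kappa^+$.

**Step 2.** *What we maintain.* For every $\alpha<\kappa^+$ we require that $P_\alpha$ forces $D$ to be unbounded. As $P_\alpha$ is ccc, $\kappa$ remains regular uncountable, so then $V_\alpha\models$ (H). Also $V_\alpha\models\mathfrak c=\kappa$: there are at most $(\kappa^{\aleph_0})^{\aleph_0}=\kappa$ nice $P^*_\alpha$-names for reals, and $V$ already has $\kappa$ reals.

**Step 3.** *Bookkeeping.* We must treat two types of objects: $\kappa$-sequences of trees on $2\times\omega$, which are coded by subsets of $\kappa\times\omega$, and posets on nonzero ordinals $\mu<\kappa$ with largest element $0$, which are given by $\mu$ and a subset of $\mu\times\mu$. Every such object in $V_\alpha$ has a nice $P^*_\alpha$-name (together with $\mu$, for the second type). As each nice name uses at most $\kappa$ countable antichains of $P^*_\alpha$, there are at most $\kappa\cdot(\kappa^{\aleph_0})^\kappa=2^\kappa=\kappa^+$ of these names. Enumerate them at stage $\alpha$ in type $\kappa^+$ with repetitions. Using a map from $\kappa^+$ onto $\kappa^+\times\kappa^+$ whose value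 $(\alpha_0,\gamma)$ at $\alpha$ always has $\alpha_0\le\alpha$, we arrange that every object of the two types lying in some $V_{\alpha_0}$, $\alpha_0<\kappa^+$, is considered at some stage $\alpha\ge\alpha_0$.

**Step 4.** *The forcing at stage $\alpha$.* Work in $V_\alpha$.

- Kind (i): the object is $\langle T_\xi:\xi<\kappa\rangle$, and $\mathscr A=\bigcup_\xi p[T_\xi]$, computed in $V_\alpha$, is an infinite a.d. family of infinite sets. Let $Q_\alpha$ be a copy on $\kappa$ of $M_U$, with $U$ as in Proposition 9 for $\mathscr A$ and with $0$ in the role of $(\emptyset,\omega)$. Note that $|M_U|=\mathfrak c=\kappa$. It is $\sigma$-centered and keeps $D$ unbounded.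
- Kind (ii): the object is a poset on a nonzero ordinal $\mu<\kappa$ that is ccc in $V_\alpha$. Let $Q_\alpha$ be this poset. By Lemma 10, applied in $V_\alpha$, it keeps $D$ unbounded.
- Otherwise $Q_\alpha=\{0\}$ is trivial.

With Lemma 11 at limit stages (including $\kappa^+$), the requirement of Step 2 persists, and $P=P_{\kappa^+}$ is ccc and forces that $D$ is unbounded. Let $W=V^P$.

**Step 5.** *First consequences.* As $D$ is unbounded in $W$, $W\models\mathfrak b\le\kappa$. Counting nice $P^*_{\kappa^+}$-names for reals, and using $(\kappa^+)^{\aleph_0}=(2^\kappa)^{\aleph_0}=\kappa^+$, we get $W\models\mathfrak c\le\kappa^+$. Finally, if $S\in V$ has size at most $\kappa$, every subset of $S$ in $W$ lies in some $V_\alpha$ with $\alpha<\kappa^+$: by ccc it has a name using at most $\kappa$ conditions, each of finite support, and $\kappa^+$ is regular. We refer to this as (5).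

## 11. The cardinals of the final model

**$\mathrm{MA}_{<\kappa}$ holds in $W$.** This says that for every ccc poset and fewer than $\kappa$ dense sets there is a filter meeting them all. In $W$ let $R$ be a ccc poset and $\langle E_i:i<\lambda\rangle$ dense sets, $\lambda<\kappa$. Adding a top element to $R$ changes nothing, so assume $R$ has one.

First we reduce to a small poset. Let $Q$ be the universe of an elementary substructure of $(R,\le,\perp,E_i)_{i<\lambda}$ of size at most $\lambda+\aleph_0<\kappa$, containing the top. By elementarity, two elements of $Q$ are compatible in $Q$ iff they are compatible in $R$, so $Q$ is ccc, and each $E_i\cap Q$ is dense in $Q$. A filter on $Q$ meeting all $E_i\cap Q$ generates a filter on $R$ meeting all $E_i$. So we may assume that $R=Q$ is a poset on an ordinal $\mu<\kappa$ with top $0$.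

By (5), $Q$ and $\langle E_i:i<\lambda\rangle$ are in some $V_{\alpha_0}$. In every $V_\alpha$ with $\alpha\ge\alpha_0$, $Q$ is ccc, since an uncountable antichain there would remain an uncountable antichain in $W$ ($\aleph_1$ being preserved). So at some stage $\alpha\ge\alpha_0$ the poset $Q$ is treated as kind (ii), and a filter on $Q$ generic over $V_\alpha$ is added. It meets all $E_i$.

**$\mathfrak b=\kappa$ in $W$.** It remains to see $\mathfrak b\ge\kappa$. Hechler forcing consists of pairs $(s,f)$ with $s$ a finite sequence of natural numbers and $f\in\omega^\omega$. Here $(t,g)\le(s,f)$ iff $t$ extends $s$, $g\ge f$ everywhere, and $t(n)\ge f(n)$ for $|s|\le n<|t|$. It is ccc, because conditions with the same first coordinate are compatible. Given fewer than $\kappa$ functions $f$, the sets $\{(s,g):g\ge f\text{ everywhere}\}$ and $\{(s,g):|s|>n\}$, $n<\omega$, are dense and fewer than $\kappa$ in number. A filter meeting them yields $\bigcup\{s:(s,g)\in G\}\in\omega^\omega$, which $\le^*$-dominates all the given $f$. By $\mathrm{MA}_{<\kappa}$, no family of fewer than $\kappa$ functions is unbounded.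

**$\mathfrak a_{\Sigma^1_1}\ge\kappa^+$ in $W$.** In $W$ let $\mathscr A$ be an infinite a.d. family that is a union of at most $\kappa$ analytic sets, say (with repetitions) $\mathscr A=\bigcup_{\xi<\kappa}p[T_\xi]$. We show that $\mathscr A$ is not MAD.

**Step 1.** *We find the stage at which $\mathscr A$ is treated.* By (5) there is $\alpha_0<\kappa^+$ such that $\langle T_\xi:\xi<\kappa\rangle\in V_{\alpha_0}$ and infinitely many members of $\mathscr A$ are in $V_{\alpha_0}$. Let $\alpha\ge\alpha_0$ be a stage at which $\langle T_\xi:\xi<\kappa\rangle$ is considered. By Lemma 4(1), $p[T_\xi]^{V_\alpha}=p[T_\xi]^W\cap V_\alpha$. So the set $\mathscr A^\alpha=\bigcup_\xi p[T_\xi]$ computed in $V_\alpha$ equals $\mathscr A\cap V_\alpha$, an infinite a.d. family of infinite sets. Hence stage $\alpha$ is of kind (i), and $Q_\alpha$ is a copy of $M_U$ with $U$ as in Proposition 9 for $\mathscr A^\alpha$.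

**Step 2.** *One member of $U$ for each piece.* In $V_\alpha$, $U$ is a P-point, and $p[T_\xi]\cap U\subseteq I(\mathscr A^\alpha)\cap U=\emptyset$. By Lemma 3 there is, for each $\xi<\kappa$, some $B_\xi\in U$ that is almost disjoint from all members of $p[T_\xi]$ in $V_\alpha$.

**Step 3.** *The new members are caught too.* By Lemma 4(2), in $W$ all members of $p[T_\xi]$, including those not in $V_\alpha$, are almost disjoint from $B_\xi$. The generic set $x$ added by $M_U$ is infinite and satisfies $x\subseteq^*B_\xi$ for all $\xi<\kappa$. Every $a\in\mathscr A$ is in some $p[T_\xi]$, so $a\cap x\subseteq^*a\cap B_\xi$ is finite. Thus $x$ is almost disjoint from every member of $\mathscr A$, and $\mathscr A$ is not MAD.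

With (1) and Step 5 of Section 10, in $W$ we have
$$\kappa^+\le\mathfrak a_{\Sigma^1_1}\le\mathfrak a_{\mathrm{Borel}}\le\mathfrak a_{\mathrm{closed}}\le\mathfrak a\le\mathfrak c\le\kappa^+\qquad\text{and}\qquad\mathfrak b=\kappa .$$

**No $\boldsymbol\Sigma^1_2$ MAD family in $W$.** By Sierpiński's theorem (in ZFC), every $\boldsymbol\Sigma^1_2$ subset of $2^\omega$ is a union of $\aleph_1$ Borel sets. In $W$ we have $\aleph_1\le\kappa<\mathfrak a_{\mathrm{Borel}}$, so no $\boldsymbol\Sigma^1_2$ set is a MAD family. This completes the proof of Theorem B, and Theorem A is its case $\kappa=\aleph_1$. $\blacksquare$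

**Proof of Corollary C.** The hypothesis of Theorem A, CH together with $2^{\aleph_1}=\aleph_2$, is consistent relative to ZFC; for example, it holds in $L$. This gives the first statement. For the second, start with GCH and a regular uncountable $\kappa$. If $\kappa=\aleph_1$, GCH gives $\mathfrak b=\mathfrak c=\aleph_1$ and $2^{\aleph_1}=\aleph_2$, and Theorem B applies. In general, the Solovay–Tennenbaum forcing, which is ccc of size $\kappa$, gives MA and $\mathfrak c=\kappa$. The Hechler argument above then gives $\mathfrak b=\mathfrak c=\kappa$. In this extension $2^\kappa=\kappa^+$, because over GCH there are at most $(\kappa^{\aleph_0})^\kappa=2^\kappa=\kappa^+$ nice names for subsets of $\kappa$. So Theorem B applies there, and a ccc extension of a ccc extension is a ccc extension. $\blacksquare$
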